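\title{Symmetric multi-affine stable polynomials are Agler denominators}

\begin{abstract}
A polynomial $p$ without zeros on the closed polydisk is an Agler denominator if $|p|^2-|\tilde p|^2=\sum_j(1-|z_j|^2)S_j$, where $\tilde p$ is the reflection of $p$ and each $S_j$ is a finite sum of squared moduli of polynomials. We prove that, in any number of variables, every such $p$ that is symmetric and of degree at most one in each variable is an Agler denominator. The proof encodes permutation-invariant kernels as homogeneous polynomials in four variables, splits them into harmonic components, and writes each component as an explicit sum of squares in terms of the zeros of $p(z,\dots,z)$. We also determine which symmetric multi-affine polynomials admit such a decomposition, show that its symmetric form is unique, and deduce that multi-affine polynomials close to a nonconstant symmetric stable one are Agler denominators.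
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D$ be the open unit disk and $\mathbb T$ the unit circle. A polynomial $p\in\mathbb C[z_1,\dots,z_n]$ is \emph{stable} if it has no zeros on the closed polydisk $\overline{\mathbb D}^n$. If $p$ has degree $d_j$ in $z_j$ for each $j$, its \emph{reflection} is the polynomial
\[
\tilde p(z_1,\dots,z_n)=z_1^{d_1}\cdots z_n^{d_n}\,\overline{p(1/\bar z_1,\dots,1/\bar z_n)} ,
\]
obtained from $p$ by replacing each term $c\,z^\alpha$ by $\bar c\,z^{d-\alpha}$. On $\mathbb T^n$ we have $1/\bar z_j=z_j$, so $|\tilde p|=|p|$ there. If $p$ is stable, $\tilde p/p$ is holomorphic near $\overline{\mathbb D}^n$, and the maximum principle, applied in one variable after the other, gives $|\tilde p|\le|p|$ on $\overline{\mathbb D}^n$. It is natural to ask for an identity that makes this inequality visible. A stable polynomial $p$ is an \emph{Agler denominator} if there are finitely many polynomials $A_{j,k}\in\mathbb C[z_1,\dots,z_n]$ such that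
\begin{equation}\label{eq:agler}
|p(z)|^2-|\tilde p(z)|^2=\sum_{j=1}^n(1-|z_j|^2)\,S_j(z),\qquad S_j=\sum_k|A_{j,k}|^2 ,
\end{equation}
for all $z\in\mathbb C^n$. For example, if $p=1-c\,z_1\cdots z_n$ with $0<|c|<1$, then $\tilde p=z_1\cdots z_n-\bar c$ and
\[
|p|^2-|\tilde p|^2=(1-|c|^2)\bigl(1-|z_1\cdots z_n|^2\bigr)=(1-|c|^2)\sum_{j=1}^n(1-|z_j|^2)\,|z_1\cdots z_{j-1}|^2 .
\]
An identity \eqref{eq:agler} gives more than the pointwise inequality. It remains true when each product $f(z)\overline{g(z)}$ is replaced by $f(z)\overline{g(w)}$ (Lemma~\ref{lem:kernels}(a)), and if we then substitute $T^\alpha(T^\beta)^*$ for $z^\alpha\bar w^\beta$, where $T_1,\dots,T_n$ are commuting contractions on a Hilbert space, we get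
\[
p(T)p(T)^*-\tilde p(T)\tilde p(T)^*=\sum_{j,k}A_{j,k}(T)\,(I-T_jT_j^*)\,A_{j,k}(T)^*\ge0 .
\]

It is known that every stable polynomial in one or two variables is an Agler denominator. Call $p$ \emph{multi-affine} if it has degree at most one in each variable, and \emph{symmetric} if it is unchanged by every permutation of the variables. The following question comes from Knese's paper~\cite{Knese}: \emph{is every multi-affine symmetric stable polynomial, in any number $n$ of variables, an Agler denominator?}

There is a reason to expect that it is. A symmetric multi-affine polynomial is a combination $p=\sum_kp_ke_k$ of the elementary symmetric polynomials, so it is determined by the one-variable polynomial $q(z)=p(z,\dots,z)=\sum_k\binom nkp_kz^k$, and for $q$ a decomposition \eqref{eq:agler} can be read off from the factorization. The difficulty is that $q$ sees only the diagonal, whereas the squares that one needs in $n\ge3$ variables include some that vanish on the diagonal, such as $|z_1-z_2|^2$. The answer is nevertheless yes.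

\begin{theorem}\label{thm:main}
Let $p\in\mathbb C[z_1,\dots,z_n]$ be nonconstant, multi-affine and symmetric, with no zeros in the open polydisk $\mathbb D^n$. Then there are finitely many multi-affine polynomials $A_k$ in $n-1$ variables such that, for all $z\in\mathbb C^n$,
\begin{equation}\label{eq:main}
|p(z)|^2-|\tilde p(z)|^2=\sum_{j=1}^n(1-|z_j|^2)\,S(z_1,\dots,z_{j-1},z_{j+1},\dots,z_n),\qquad S=\sum_k|A_k|^2 .
\end{equation}
In particular, for every $n$, every multi-affine symmetric stable polynomial in $n$ variables is an Agler denominator.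
\end{theorem}

A nonconstant symmetric multi-affine polynomial involves every variable, so its reflection is formed with $d=(1,\dots,1)$. For constant $p$ we have $|p|^2-|\tilde p|^2=0$, and the last sentence of the theorem holds trivially. The proof yields three complements.

\begin{theorem}\label{thm:compl}
Let $p\in\mathbb C[z_1,\dots,z_n]$ be nonconstant, multi-affine and symmetric.
\begin{enumerate}
\item[(a)] The following are equivalent: \textup{(i)} $|\tilde p|\le|p|$ on $\mathbb D^n$; \textup{(ii)} an identity \eqref{eq:agler} holds, with each $S_j$ a finite sum of squared moduli of polynomials; \textup{(iii)} $p$ has no zeros in $\mathbb D^n$, or $\tilde p=cp$ with $|c|=1$.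
\item[(b)] If $p$ has no zeros in $\mathbb D^n$, there is exactly one polynomial $k(z,\bar w)$ in the variables $z_1,\dots,z_{n-1},\bar w_1,\dots,\bar w_{n-1}$ that has degree at most one in each variable, is invariant under simultaneous permutations of the $z_i$ and the $\bar w_i$, and satisfies the first identity in \eqref{eq:main} with $S(z)=k(z,\bar z)$.
\item[(c)] If $p$ is stable, the polynomials $A_k$ constructed in the proof of Theorem~\ref{thm:main} span the whole $2^{n-1}$-dimensional space of multi-affine polynomials in $n-1$ variables.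
\end{enumerate}
\end{theorem}

The second alternative in (iii) is needed: $p=z_1+z_2$ vanishes at the origin and equals $\tilde p$.

\begin{corollary}\label{cor:nearby}
If $p$ is a nonconstant symmetric multi-affine stable polynomial, then every multi-affine polynomial, symmetric or not, whose coefficients are sufficiently close to those of $p$ is an Agler denominator.
\end{corollary}

Section~\ref{sec:kernels} reduces the problem to the positivity of one permutation-invariant kernel, and Section~\ref{sec:three} settles $n\le3$ by hand. Section~\ref{sec:four} gives a positivity test for invariant kernels that involves only one-variable kernels. Section~\ref{sec:K} computes the kernel attached to $p$, Section~\ref{sec:pos} shows that it passes the test, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl} and Corollary~\ref{cor:nearby}.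

\section{Kernels}\label{sec:kernels}

A \emph{kernel} in $N+N$ variables is a polynomial $k(z,\bar w)=\sum c_{\alpha\beta}z^\alpha\bar w^\beta$ in $z=(z_1,\dots,z_N)$ and $\bar w=(\bar w_1,\dots,\bar w_N)$, treated as $2N$ independent variables. It is \emph{Hermitian} if the matrix $(c_{\alpha\beta})$ is Hermitian, and \emph{positive} if $k=\sum_lf_l(z)\overline{f_l(w)}$ for finitely many polynomials $f_l$. It is \emph{multi-affine} if it has degree at most one in each of the $2N$ variables, \emph{invariant} if it is unchanged when the $z_i$ and the $\bar w_i$ are permuted by the same permutation, and \emph{separately symmetric} if it is unchanged when the $z_i$ alone, or the $\bar w_i$ alone, are permuted. Its \emph{diagonal restriction} is the kernel in $1+1$ variables obtained by setting all $z_i=z$ and all $\bar w_i=\bar w$.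

\begin{lemma}\label{lem:kernels}
\begin{enumerate}
\item[(a)] If $k(z,\bar z)=0$ for all $z\in\mathbb C^N$, then $k=0$.
\item[(b)] A kernel is positive if and only if its coefficient matrix is positive semidefinite. If $k=\sum_lf_l(z)\overline{f_l(w)}$, the linear span of the $f_l$ depends only on $k$; we denote it by $\operatorname{span}(k)$. If $k$ has degree at most $d$ in $z_i$, so has every $f_l$.
\item[(c)] If $k,k'$ are positive and $c>0$, then $ck$, $k+k'$ and $kk'$ are positive, $\operatorname{span}(ck)=\operatorname{span}(k)$, $\operatorname{span}(k+k')=\operatorname{span}(k)+\operatorname{span}(k')$, and $\operatorname{span}(kk')$ contains $ff'$ for $f\in\operatorname{span}(k)$, $f'\in\operatorname{span}(k')$.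
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $\alpha!\,\beta!\,c_{\alpha\beta}$ is the value at $0$ of $\partial_z^\alpha\partial_{\bar z}^\beta$ applied to $k(z,\bar z)$.

(b) If $v_l$ is the coefficient vector of $f_l$, then $k=\sum f_l(z)\overline{f_l(w)}$ means $C=\sum v_lv_l^*$ for $C=(c_{\alpha\beta})$, and the matrices of this form are the positive semidefinite ones. For such $C$, a vector $x$ satisfies $Cx=0$ if and only if $x^*Cx=\sum|v_l^*x|^2=0$. So the null space of $C$ is the orthogonal complement of the $v_l$, and the span of the $v_l$ is the range of $C$. Vectors in the range are supported on those $\alpha$ for which $z^\alpha\bar w^\beta$ occurs in $k$ for some $\beta$, which gives the degree bound.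

(c) Use the functions $\sqrt c\,f_l$; the $f_l$ together with the $f'_{l'}$; and the products $f_lf'_{l'}$.
\end{proof}

For a polynomial $f(z)=\sum_jc_jz^j$ of degree at most $N$ in one variable, let $\hat f=\sum_jc_j\binom Nj^{-1}e_j(z_1,\dots,z_N)$ be its \emph{symmetric lift}: the unique symmetric multi-affine polynomial in $N$ variables with $\hat f(z,\dots,z)=f(z)$. Separately symmetric kernels are one-variable objects in the same way.

\begin{lemma}\label{lem:lift}
A separately symmetric multi-affine kernel $k$ in $N+N$ variables is determined by its diagonal restriction. If the diagonal restriction is $\sum_lf_l(z)\overline{f_l(w)}$, then $k=\sum_l\hat f_l(z)\overline{\hat f_l(w)}$; in particular $k$ is positive.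
\end{lemma}

\begin{proof}
Such a kernel has the form $\sum c_{ij}e_i(z)e_j(\bar w)$, and its diagonal restriction $\sum c_{ij}\binom Ni\binom Njz^i\bar w^j$ determines all $c_{ij}$. In the second statement $\deg f_l\le N$ by Lemma~\ref{lem:kernels}(b), so the lifts exist, and both sides are separately symmetric and multi-affine with the same diagonal restriction.
\end{proof}

For $p$ of degree exactly one in each of its $n$ variables put
\[
E_p(z,\bar w)=p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)} .
\]
This kernel is Hermitian and multi-affine. It vanishes when $\bar w_j=1/z_j$ for all $j$, because then $\overline{p(w)}=\tilde p(z)/\prod z_j$ and $\overline{\tilde p(w)}=p(z)/\prod z_j$. These properties already give a decomposition of the right shape, without positivity.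

\begin{lemma}\label{lem:division}
Let $E$ be a Hermitian multi-affine kernel in $n+n$ variables that vanishes when $\bar w_j=1/z_j$ for all $j$. Then $E=\sum_{j=1}^n(1-z_j\bar w_j)H_j$, where $H_j$ is Hermitian, multi-affine, independent of $z_j$ and $\bar w_j$, and depends linearly on $E$.
\end{lemma}

\begin{proof}
Write $E=E_0+E_1z_1+E_2\bar w_1+E_3z_1\bar w_1$ with $E_i$ independent of $z_1,\bar w_1$. Then
\[
E=\bigl[(E_0+E_3)+E_1z_1+E_2\bar w_1\bigr]-(1-z_1\bar w_1)E_3 .
\]
Put $H_1=-E_3$. It is Hermitian, since the coefficient matrix of $E_3$ is a principal submatrix of that of $E$. So the bracket is Hermitian, multi-affine, vanishes on the same set, and has no monomial divisible by $z_1\bar w_1$. Treat the bracket in the same way with respect to the index $2$, and so on; the step for the index $j$ creates no monomial divisible by $z_i\bar w_i$ for $i<j$. The final remainder is a combination of products over $j$ of elements of $\{1,z_j,\bar w_j\}$. For $\bar w_j=1/z_j$ these become the distinct Laurent monomials $z^\varepsilon$, $\varepsilon\in\{-1,0,1\}^n$,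 so the remainder is zero.
\end{proof}

Now let $p$ be symmetric, so that $E_p$ is invariant, and average a decomposition as in Lemma~\ref{lem:division} over the symmetric group $\mathfrak S_n$. If $\pi\cdot H$ denotes $H$ with $z_i,\bar w_i$ replaced by $z_{\pi(i)},\bar w_{\pi(i)}$, then $E_p=\sum_j(1-z_j\bar w_j)k_j$ with $k_j=\frac1{n!}\sum_\pi\pi\cdot H_{\pi^{-1}(j)}$. Here $k_j$ is independent of $z_j,\bar w_j$, and $\tau\cdot k_j=k_{\tau(j)}$. So $k=k_n$ is an invariant multi-affine kernel in $(n-1)+(n-1)$ variables and
\begin{equation}\label{eq:ansatz}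
E_p(z,\bar w)=\sum_{j=1}^n(1-z_j\bar w_j)\,k(z_{\hat\jmath},\bar w_{\hat\jmath}),
\end{equation}
where $z_{\hat\jmath}$ is $z$ with the $j$th coordinate omitted. If $k$ is positive, \eqref{eq:main} follows by setting $w=z$. By Theorem~\ref{thm:compl}(b) there is no freedom in the choice of $k$: the task is to compute one specific kernel well enough to see that it is positive.

\section{One, two and three variables}\label{sec:three}

From here to the end of Section~\ref{sec:pos}, $p$ is as in Theorem~\ref{thm:main}. Then $p(0)\ne0$, and dividing $p$ by $p(0)$ divides $E_p$ by $|p(0)|^2$, so we assume $p(0)=1$. The polynomial $q(z)=p(z,\dots,z)$ has degree at most $n$, satisfies $q(0)=1$, and has no zeros in $\mathbb D$. Hence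
\begin{equation}\label{eq:q}
q(z)=\prod_{i=1}^n(1-a_iz),\qquad \rho_i:=1-|a_i|^2\ge0 ,
\end{equation}
where some $a_i$ may be $0$, and all $\rho_i>0$ if $p$ is stable. The reflection $\tilde p$ is symmetric and multi-affine, and $\tilde p(z,\dots,z)=z^n\overline{q(1/\bar z)}=\prod_i(z-\bar a_i)$.

On the diagonal everything is explicit. For one factor,
\[
(1-a_iz)\overline{(1-a_iw)}-(z-\bar a_i)\overline{(w-\bar a_i)}=\rho_i\,(1-z\bar w),
\]
and the identity $\prod x_i-\prod y_i=\sum_lx_1\cdots x_{l-1}(x_l-y_l)y_{l+1}\cdots y_n$ shows that the diagonal restriction of $E_p$ is $(1-z\bar w)\sum_l\rho_l\,b_l(z)\overline{b_l(w)}$ with $b_l(z)=\prod_{i<l}(1-a_iz)\prod_{i>l}(z-\bar a_i)$. Comparing with \eqref{eq:ansatz}, the diagonal restriction of $k$ is the positive kernel $\frac1n\sum_l\rho_lb_l(z)\overline{b_l(w)}$. For $n=1$ and $n=2$ the kernel $k$ equals its diagonal restriction, and Theorem~\ref{thm:main} is proved.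

Let $n=3$, so that $k$ is a kernel in $z_1,z_2,\bar w_1,\bar w_2$. Expand it in the basis $1$, $z_1+z_2$, $z_1z_2$, $z_1-z_2$ and the same basis in $\bar w$. The simultaneous exchange of the indices $1,2$ changes the sign of each product of a symmetric and an antisymmetric basis element, so these products do not occur, and
\[
k=k_++\lambda\,(z_1-z_2)(\bar w_1-\bar w_2)
\]
with $k_+$ separately symmetric and $\lambda$ a number. The diagonal restriction of $k_+$ is that of $k$, so $k_+=\frac13\sum_l\rho_l\,\hat b_l(z)\overline{\hat b_l(w)}$ is positive by Lemma~\ref{lem:lift}. The number $\lambda$ is invisible on the diagonal and must be found otherwise. Let $\alpha,\beta,\gamma$ be the coefficients in $k$ of $1$, $z_1\bar w_1$, $z_1\bar w_2$. The last two coefficients agree in $k_+$, so $2\lambda=\beta-\gamma$. With $p=1+p_1e_1+p_2e_2+p_3e_3$ and $\tilde p=\bar p_3+\bar p_2e_1+\bar p_1e_2+e_3$, the coefficients of $1$, $z_1\bar w_1$, $z_1\bar w_2$ in \eqref{eq:ansatz} give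
\[
1-|p_3|^2=3\alpha,\qquad |p_1|^2-|p_2|^2=2\beta-\alpha,\qquad |p_1|^2-|p_2|^2=\gamma .
\]
Therefore $4\lambda=\alpha-|p_1|^2+|p_2|^2$. By \eqref{eq:q}, $3p_1=-e_1(a)$, $3p_2=e_2(a)$, $p_3=-e_3(a)$, so
\begin{equation}\label{eq:lambda}
12\lambda=1-\tfrac13|e_1(a)|^2+\tfrac13|e_2(a)|^2-|e_3(a)|^2=\rho_1\rho_2\rho_3+\tfrac13\sum_{l=1}^3|a_i-a_j|^2\rho_l ,
\end{equation}
where $\{i,j\}$ is the complement of $l$ in $\{1,2,3\}$. To verify the second equality, expand $\rho_1\rho_2\rho_3=1-\sum|a_i|^2+\sum_{i<j}|a_ia_j|^2-|e_3(a)|^2$ and apply $\frac13\sum_{i<j}|c_i-c_j|^2=\sum|c_i|^2-\frac13|\sum c_i|^2$ twice: to $c=(a_1,a_2,a_3)$ for the terms $|a_i-a_j|^2$, and to $c=(a_2a_3,a_1a_3,a_1a_2)$ for the terms $|a_i-a_j|^2|a_l|^2=|a_ia_l-a_ja_l|^2$. Thus $\lambda\ge0$, and Theorem~\ref{thm:main} holds for $n=3$.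

The antisymmetric square does occur. For $p=1-c\,z_1z_2z_3$ the first expression in \eqref{eq:lambda} gives $12\lambda=1-|c|^2$, the diagonal restriction of $k$ is $\frac13(1-|c|^2)(1+z\bar w+z^2\bar w^2)$, and so
\[
k(z,\bar z)=\frac{1-|c|^2}3\Bigl(1+\Bigl|\frac{z_1+z_2}2\Bigr|^2+|z_1z_2|^2+\frac14|z_1-z_2|^2\Bigr).
\]

The general proof follows this pattern. We split $k$ into pieces of the form (a product of $m$ factors $(z_i-z_j)(\bar w_i-\bar w_j)$) times (a separately symmetric kernel in the other variables), and show that each of the corresponding one-variable kernels is, like \eqref{eq:lambda}, a combination with positive coefficients of products of the numbers $|a_i-a_j|^2$ and $\rho_i$ and of squares of polynomials like $b_l$. Comparing coefficients by hand is no longer practical, so we need a calculus for invariant kernels.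

\section{Invariant kernels as polynomials in four variables}\label{sec:four}

\subsection{The dictionary}
A multi-affine monomial in $N+N$ variables contains, for each index $i$, one of the factors $1$, $z_i$, $\bar w_i$, $z_i\bar w_i$. Label these four possibilities by letters $A,X,Y,D$. The orbit of the monomial under simultaneous permutations is determined by how often each letter occurs, that is, by a monomial $A^aX^bY^cD^d$ of degree $N$. Let $\mathcal P_N$ be the space of homogeneous polynomials of degree $N$ in $\mathbb C[A,X,Y,D]$ (zero for $N<0$), and let $\Phi_N$ be the linear map that sends $A^aX^bY^cD^d$ to the average of the $N!/(a!\,b!\,c!\,d!)$ monomials in the corresponding orbit. The orbit averages form a basis of the invariant multi-affine kernels, so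
\begin{equation}\label{eq:bij}
\Phi_N:\mathcal P_N\longrightarrow\{\text{invariant multi-affine kernels in }N+N\text{ variables}\}\quad\text{is bijective.}
\end{equation}
For $F\in\mathcal P_N$ put $F^\circ(z,\bar w)=F(1,z,\bar w,z\bar w)$, a kernel in $1+1$ variables. The map $F\mapsto F^\circ$ is multiplicative, and $F^\circ$ is the diagonal restriction of $\Phi_N(F)$, as one sees on monomials. For linear forms $\ell_1,\dots,\ell_N\in\mathcal P_1$,
\begin{equation}\label{eq:Phi}
\Phi_N(\ell_1\cdots\ell_N)=\frac1{N!}\sum_{\tau\in\mathfrak S_N}\prod_{i=1}^N\ell_{\tau(i)}^\circ(z_i,\bar w_i),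
\end{equation}
because both sides are multilinear in the $\ell_i$ and agree when each $\ell_i$ is one of the four letters. We write $\Phi$ when the degree is understood; $\Phi_0$ is the identity on constants.

Let $F\in\mathcal P_{N_1}$, $G\in\mathcal P_{N_2}$, $N=N_1+N_2$. Then
\begin{equation}\label{eq:product}
\Phi_N(FG)=\binom N{N_1}^{-1}\sum_{|I|=N_1}\Phi_{N_1}(F)(z_I,\bar w_I)\;\Phi_{N_2}(G)(z_{I^c},\bar w_{I^c}),
\end{equation}
where $I$ runs over subsets of $\{1,\dots,N\}$ and $z_I=(z_i)_{i\in I}$. By linearity it suffices to take products of linear forms; then group the $\tau$ in \eqref{eq:Phi} by the set $I$ of positions that receive a factor of $F$, and note that each group sums to $N_1!\,N_2!$ times the term displayed.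

Two polynomials translate the two kinds of factors seen in Section~\ref{sec:three}:
\[
t=A-D,\qquad R=AD-XY .
\]
Since $t^\circ=1-z\bar w$, formula \eqref{eq:product} gives for $K\in\mathcal P_{n-1}$
\begin{equation}\label{eq:tK}
\Phi_n(tK)=\frac1n\sum_{j=1}^n(1-z_j\bar w_j)\,\Phi_{n-1}(K)(z_{\hat\jmath},\bar w_{\hat\jmath}),
\end{equation}
so that solving \eqref{eq:ansatz} amounts to dividing by $t$. The polynomial $R$ satisfies $R^\circ=0$, and
\begin{equation}\label{eq:R}
\Phi_2(R)=\tfrac12(z_1\bar w_1+z_2\bar w_2)-\tfrac12(z_1\bar w_2+z_2\bar w_1)=\tfrac12(z_1-z_2)(\bar w_1-\bar w_2).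
\end{equation}

\subsection{Harmonic polynomials and separate symmetry}
Lemma~\ref{lem:lift} handles separately symmetric kernels, so we need to recognize them in $\mathcal P_N$. Let
\[
\Delta=\partial_A\partial_D-\partial_X\partial_Y ,
\]
and call $F$ \emph{harmonic} if $\Delta F=0$. Since $\partial_A\partial_D\prod\ell_i=\sum_{i\ne j}(\partial_A\ell_i)(\partial_D\ell_j)\prod_{l\ne i,j}\ell_l$ for linear forms $\ell_i$, and the same holds for $\partial_X\partial_Y$, we have
\begin{equation}\label{eq:pairs}
\Delta\prod_{i=1}^N\ell_i=\sum_{i<j}\Delta(\ell_i\ell_j)\prod_{l\ne i,j}\ell_l ,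
\end{equation}
where the $\Delta(\ell_i\ell_j)$ are constants. The operator $\Delta$ measures the failure of separate symmetry.

\begin{lemma}\label{lem:harmonic}
If $F\in\mathcal P_N$ is harmonic, then $\Phi_N(F)$ is separately symmetric.
\end{lemma}

\begin{proof}
For $N\le1$ there is nothing to prove. Let $N\ge2$ and let $\varepsilon$ exchange $z_1$ and $z_2$, leaving the other variables fixed. We show that for every $F\in\mathcal P_N$
\begin{equation}\label{eq:swap}
\Phi_N(F)-\varepsilon\,\Phi_N(F)=\frac{(z_1-z_2)(\bar w_1-\bar w_2)}{N(N-1)}\;\Phi_{N-2}(\Delta F)(z_3,\dots,z_N,\bar w_3,\dots,\bar w_N).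
\end{equation}
For $N=2$ we check the ten monomials. The images of $A^2,X^2,Y^2,D^2$ are $1$, $z_1z_2$, $\bar w_1\bar w_2$, $z_1z_2\bar w_1\bar w_2$, and those of $AX$, $AY$, $XD$, $YD$ are $\frac12(z_1+z_2)$, $\frac12(\bar w_1+\bar w_2)$, $\frac12z_1z_2(\bar w_1+\bar w_2)$, $\frac12(z_1+z_2)\bar w_1\bar w_2$. All eight are fixed by $\varepsilon$, and $\Delta$ kills these eight monomials. Further, $\varepsilon$ exchanges $\Phi_2(AD)$ and $\Phi_2(XY)$, while $\Delta(AD)=1$ and $\Delta(XY)=-1$. So $\Phi_2(F)-\varepsilon\Phi_2(F)=(\Delta F)\,\Phi_2(R)$ for all $F\in\mathcal P_2$, which is \eqref{eq:swap} by \eqref{eq:R}. For general $N$, group the $\tau$ in \eqref{eq:Phi} by the pair $\{\tau(1),\tau(2)\}$: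
\[
\Phi_N\Bigl(\prod\ell_i\Bigr)=\binom N2^{-1}\sum_{i<j}\Phi_2(\ell_i\ell_j)(z_1,z_2,\bar w_1,\bar w_2)\;\Phi_{N-2}\Bigl(\prod_{l\ne i,j}\ell_l\Bigr)(z_3,\dots,\bar w_3,\dots).
\]
The case $N=2$ and \eqref{eq:pairs} give \eqref{eq:swap} for products of linear forms, and these span $\mathcal P_N$.

If $\Delta F=0$, then $\Phi_N(F)$ is fixed by $\varepsilon$. Conjugating $\varepsilon$ by simultaneous permutations, we see that $\Phi_N(F)$ is fixed by every transposition of the $z_i$ alone, hence by every permutation of the $z_i$ alone. A permutation of the $\bar w_i$ alone is a simultaneous permutation followed by a permutation of the $z_i$ alone.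
\end{proof}

To split a polynomial into harmonic pieces times powers of $R$ we need one commutation rule: for $F\in\mathcal P_f$ and $r\ge0$,
\begin{equation}\label{eq:comm}
\Delta(R^rF)=r(r+1+f)\,R^{r-1}F+R^r\Delta F .
\end{equation}
Indeed, $\partial_A\partial_DR^r=rR^{r-1}+r(r-1)R^{r-2}AD$ and $\partial_X\partial_YR^r=-rR^{r-1}+r(r-1)R^{r-2}XY$, so $\Delta R^r=2rR^{r-1}+r(r-1)R^{r-1}=r(r+1)R^{r-1}$. The mixed terms in $\Delta(R^rF)$ are
\begin{multline*}
(\partial_AR^r)\partial_DF+(\partial_DR^r)\partial_AF-(\partial_XR^r)\partial_YF-(\partial_YR^r)\partial_XF\\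
=rR^{r-1}(D\partial_D+A\partial_A+Y\partial_Y+X\partial_X)F=rfR^{r-1}F
\end{multline*}
by Euler's formula for homogeneous polynomials.

\begin{lemma}\label{lem:H}
For $F\in\mathcal P_N$ let
\[
HF=\sum_{0\le r\le N/2}c_rR^r\Delta^rF,\qquad c_r=(-1)^r\frac{(N-r)!}{r!\,N!}.
\]
Then $HF$ is harmonic, $F-HF\in R\,\mathcal P_{N-2}$, and $(HF)^\circ=F^\circ$.
\end{lemma}

\begin{proof}
Since $\Delta^rF\in\mathcal P_{N-2r}$, rule \eqref{eq:comm} gives $\Delta(R^r\Delta^rF)=r(N-r+1)R^{r-1}\Delta^rF+R^r\Delta^{r+1}F$. So $R^r\Delta^{r+1}F$ appears in $\Delta HF$ with coefficient $c_r+(r+1)(N-r)c_{r+1}=0$, except for the largest $r$, where $\Delta^{r+1}F=0$ because its degree is negative. The other claims follow from $c_0=1$ and $R^\circ=0$.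
\end{proof}

\subsection{The positivity test}

\begin{proposition}\label{prop:test}
Let $F\in\mathcal P_N$. If $(\Delta^mF)^\circ$ is positive for every $m$ with $0\le m\le N/2$, then $\Phi_N(F)$ is positive. Moreover, $\operatorname{span}(\Phi_N(F))$ contains every product
\begin{equation}\label{eq:prods}
(z_{i_1}-z_{j_1})\cdots(z_{i_m}-z_{j_m})\;\hat f ,
\end{equation}
where $0\le m\le N/2$, the indices $i_1,j_1,\dots,i_m,j_m$ are distinct, $f\in\operatorname{span}((\Delta^mF)^\circ)$, and $\hat f$ is the symmetric lift of $f$ to the remaining $N-2m$ variables.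
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:H}, $F=HF+RF'$ with $F'\in\mathcal P_{N-2}$. Repeating this with $F'$, we obtain $F=\sum_{m\le N/2}R^mF_m$ with $F_m\in\mathcal P_{N-2m}$ harmonic. By \eqref{eq:comm}, $\Delta(R^rF_m)=r(r+1+N-2m)R^{r-1}F_m$. So $\Delta^m(R^{m'}F_{m'})$ is zero for $m'<m$, a multiple of $R$ for $m'>m$, and equal to $\kappa_mF_m$ for $m'=m$, where $\kappa_m=\prod_{r=1}^mr(r+1+N-2m)>0$. Since $R^\circ=0$, we get $F_m^\circ=\kappa_m^{-1}(\Delta^mF)^\circ$. By Lemmas~\ref{lem:harmonic} and~\ref{lem:lift}, $\Phi(F_m)$ is positive and its span consists of the lifts $\hat f$, $f\in\operatorname{span}((\Delta^mF)^\circ)$. Applying \eqref{eq:product} $m$ times to split off one factor $R$ each time, and using \eqref{eq:R}, we find that $\Phi_N(R^mF_m)$ is a positive multiple of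
\[
\sum_M\ \prod_{\{i,j\}\in M}(z_i-z_j)(\bar w_i-\bar w_j)\cdot\Phi(F_m)(\text{remaining variables}),
\]
the sum being over all sets $M$ of $m$ disjoint pairs in $\{1,\dots,N\}$. Both claims follow from Lemma~\ref{lem:kernels}(c).
\end{proof}

For $N=2$ the decomposition is $F=F_0+\frac12R\,\Delta F$, which is the splitting of $k$ into $k_+$ and the term with $\lambda$ in Section~\ref{sec:three}.

\section{The polynomial $K$ attached to $p$}\label{sec:K}

We now find the element of $\mathcal P_n$ that represents $E_p$ and divide it by $t$. With the $a_i$ of \eqref{eq:q} put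
\[
m_i=A-a_iX-\bar a_iY+|a_i|^2D,\qquad\tilde m_i=D-a_iX-\bar a_iY+|a_i|^2A ,
\]
so that
\begin{equation}\label{eq:mcirc}
m_i^\circ=(1-a_iz)\overline{(1-a_iw)},\qquad\tilde m_i^\circ=(z-\bar a_i)\overline{(w-\bar a_i)},\qquad m_i-\tilde m_i=\rho_it .
\end{equation}
For $I\subset[n]=\{1,\dots,n\}$ write $m_I=\prod_{i\in I}m_i$, and define $\tilde m_I$ and $\rho_I$ in the same way. The product $m_{[n]}$ has the right diagonal restriction, $q(z)\overline{q(w)}$, but it does not represent $p(z)\overline{p(w)}$: the polynomial $p$ is the average over $\tau$ of $g_\tau(z)=\prod_i(1-a_{\tau(i)}z_i)$, so $p(z)\overline{p(w)}$ is the average of $g_\tau(z)\overline{g_{\tau'}(w)}$ over all pairs $(\tau,\tau')$, while $\Phi_n(m_{[n]})$ is the average over the pairs with $\tau=\tau'$. The projection $H$ corrects this.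

Call a polynomial in $A,X,Y,D$ \emph{even} or \emph{odd} according to its behavior under the exchange $A\leftrightarrow D$. This exchange fixes $R$, reverses the sign of $t$, and interchanges $m_i$ and $\tilde m_i$. For $T\subset[n]$ the polynomial $m_T-\tilde m_T$ is odd, hence vanishes on $A=D$, so
\[
G_T=\frac{m_T-\tilde m_T}t
\]
is an even polynomial. For a set $M$ of disjoint pairs in $[n]$ let $T(M)$ be the set of indices not covered by $M$, and let $d_M=\prod_{\{i,j\}\in M}|a_i-a_j|^2\ge0$.

\begin{proposition}\label{prop:K}
The polynomial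
\begin{equation}\label{eq:K}
K=\sum_{0\le r\le n/2}(-1)^r\frac{(n-r)!}{n!}\,R^r\sum_{|M|=r}d_M\,G_{T(M)}\ \in\mathcal P_{n-1}
\end{equation}
is even, $tK$ is harmonic, and
\begin{equation}\label{eq:EK}
E_p(z,\bar w)=\frac1n\sum_{j=1}^n(1-z_j\bar w_j)\,\Phi_{n-1}(K)(z_{\hat\jmath},\bar w_{\hat\jmath}).
\end{equation}
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:H} and~\ref{lem:harmonic}, $\Phi_n(Hm_{[n]})$ is separately symmetric and multi-affine with diagonal restriction $q(z)\overline{q(w)}$. So is $p(z)\overline{p(w)}$, because $p$ is symmetric and multi-affine. By Lemma~\ref{lem:lift} the two are equal. The same argument applies to $\tilde m_{[n]}$ and $\tilde p$. Hence $L=Hm_{[n]}-H\tilde m_{[n]}$ is harmonic and $\Phi_n(L)=E_p$.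

For linear forms with coefficients $(\alpha_i,\beta_i,\gamma_i,\delta_i)$ of $A,X,Y,D$ we have $\Delta(\ell_i\ell_j)=\alpha_i\delta_j+\alpha_j\delta_i-\beta_i\gamma_j-\beta_j\gamma_i$. Therefore
\[
\Delta(m_im_j)=|a_j|^2+|a_i|^2-a_i\bar a_j-a_j\bar a_i=|a_i-a_j|^2=\Delta(\tilde m_i\tilde m_j).
\]
By \eqref{eq:pairs}, each application of $\Delta$ removes a pair $\{i,j\}$ of the remaining factors with weight $|a_i-a_j|^2$, and a set of $r$ disjoint pairs can be removed in $r!$ orders. So $\Delta^rm_{[n]}=r!\sum_{|M|=r}d_Mm_{T(M)}$, and the same formula, with the same $d_M$, holds for $\tilde m$. Inserting both into the definition of $H$ gives $L=tK$. Now \eqref{eq:EK} is \eqref{eq:tK}, and $K$ is even because $R$ and the $G_T$ are.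
\end{proof}

Nothing about the size of the $a_i$ has been used so far. By Proposition~\ref{prop:test}, it remains to show that $(\Delta^mK)^\circ$ is positive for $0\le m\le(n-1)/2$.

\section{Positivity of $(\Delta^mK)^\circ$}\label{sec:pos}

The obstacle is the alternating sign in \eqref{eq:K}. For $n=3$, where $G_{\{l\}}=\rho_l$, we have $K=G_{[3]}-\frac13R\sum|a_i-a_j|^2\rho_l$, and since $\Delta R=2$, applying $\Delta$ term by term gives $\Delta G_{[3]}-\frac23\sum|a_i-a_j|^2\rho_l$, whose sign is not apparent. The remedy is to use the harmonicity of $tK$ to replace $\Delta^m$, on $K$ only, by a power of a first-order operator that sends $R$ to a negative constant.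

Let $s=A+D$ and $u=t^2$. In the coordinates $(s,t,X,Y)$ we have $\partial_A=\partial_s+\partial_t$ and $\partial_D=\partial_s-\partial_t$, so
\[
\Delta=\square-\partial_t^2,\qquad\square=\partial_s^2-\partial_X\partial_Y,\qquad R=\tfrac14(s^2-u)-XY .
\]
Even polynomials are the polynomials in $s,u,X,Y$. For even $F$ we have $\partial_tF=2t\,\partial_uF$, hence
\begin{equation}\label{eq:dt}
\partial_t^2F=(4u\partial_u^2+2\partial_u)F,\qquad\partial_t^2(tF)=2\partial_tF+t\partial_t^2F=t\,(4u\partial_u^2+6\partial_u)F ,
\end{equation}
and we abbreviate $F^{[j]}=4^j\,j!\,\partial_u^jF$, so that $F^{[j+1]}=4(j+1)\,\partial_uF^{[j]}$.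

\begin{lemma}\label{lem:step1}
If $K$ is even and $tK$ is harmonic, then $\Delta^mK=K^{[m]}$ for all $m\ge0$.
\end{lemma}

\begin{proof}
From $\Delta(tK)=0$ and \eqref{eq:dt} we get $\square K=4u\,\partial_u^2K+6\,\partial_uK$. The operator $\partial_u^m$ commutes with $\square$, and $\partial_u^m(uF)=u\,\partial_u^mF+m\,\partial_u^{m-1}F$, so $\square\,\partial_u^mK=4u\,\partial_u^{m+2}K+(4m+6)\,\partial_u^{m+1}K$. Subtracting $\partial_t^2\partial_u^mK=4u\,\partial_u^{m+2}K+2\,\partial_u^{m+1}K$ gives $\Delta\,\partial_u^mK=4(m+1)\,\partial_u^{m+1}K$, that is, $\Delta K^{[m]}=K^{[m+1]}$.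
\end{proof}

\begin{lemma}\label{lem:step2}
For $K$ as in \eqref{eq:K} and $0\le m\le(n-1)/2$,
\begin{equation}\label{eq:signs}
(\Delta^mK)^\circ=\sum_{r=0}^m\frac{(n-r)!}{n!}\Bigl(\frac{m!}{(m-r)!}\Bigr)^2\sum_{|M|=r}d_M\,\bigl(G_{T(M)}^{[m-r]}\bigr)^\circ .
\end{equation}
\end{lemma}

\begin{proof}
Since $\partial_uR=-\frac14$ is constant, $\partial_u^iR^r$ is a multiple of $R$ for $i<r$, equals $r!\,(-\frac14)^r$ for $i=r$, and is zero for $i>r$. By the Leibniz rule, for even $G$ the polynomial $\partial_u^m(R^rG)$ is, modulo multiples of $R$, zero if $r>m$ and $\binom mr\,r!\,(-\frac14)^r\,\partial_u^{m-r}G$ if $r\le m$. Multiplying by $4^mm!$ and using $R^\circ=0$, we get for $r\le m$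
\[
\bigl((R^rG)^{[m]}\bigr)^\circ=(-1)^r\,4^{m-r}\frac{m!\,m!}{(m-r)!}\bigl(\partial_u^{m-r}G\bigr)^\circ=(-1)^r\Bigl(\frac{m!}{(m-r)!}\Bigr)^2\bigl(G^{[m-r]}\bigr)^\circ .
\]
The factor $(-1)^r$ cancels the sign in \eqref{eq:K}, and Lemma~\ref{lem:step1} gives \eqref{eq:signs}.
\end{proof}

It remains to write $G_T^{[j]}$ in terms of products $m_I\tilde m_{I'}$, which by \eqref{eq:mcirc} restrict to squares. For $j=0$ telescoping does this, but the products $m_I\tilde m_{I'}$ are not even in general, so $\partial_u$ cannot be applied to the telescoped sum term by term. We use instead an integral over the segment from $\tilde m_i$ to $m_i$, which is symmetric under $t\mapsto-t$.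

\begin{lemma}\label{lem:step3}
For $T\subset[n]$ and $j\ge0$,
\begin{equation}\label{eq:G}
G_T^{[j]}=\frac{(2j+1)!}{|T|!}\sum_{\substack{U\subset T\\|U|=2j+1}}\rho_U\sum_{I\sqcup I'=T\setminus U}(|I|+j)!\,(|I'|+j)!\;m_I\,\tilde m_{I'} ,
\end{equation}
the sum being empty if $|T|<2j+1$. Moreover $(m_I\tilde m_{I'})^\circ=b_{I,I'}(z)\overline{b_{I,I'}(w)}$ with
\[
b_{I,I'}(z)=\prod_{i\in I}(1-a_iz)\prod_{i\in I'}(z-\bar a_i).
\]
\end{lemma}

\begin{proof}
The last statement is \eqref{eq:mcirc}. Let $P_i=\frac12(m_i+\tilde m_i)=\frac12(1+|a_i|^2)s-a_iX-\bar a_iY$, which does not depend on $t$. Then $m_i=P_i+\frac12\rho_it$ and $\tilde m_i=P_i-\frac12\rho_it$. Let $f(y)=\prod_{i\in T}(P_i+\frac12\rho_iy)$, a polynomial in $y$ with coefficients in $\mathbb C[s,X,Y]$, and put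
\[
J_j=\int_{-1}^1(1-x^2)^j\,f^{(2j+1)}(tx)\,dx .
\]
The substitution $x\mapsto-x$ shows that $J_j$ is even. We have $J_0=(f(t)-f(-t))/t=G_T$. Since $x(1-x^2)^j$ is the derivative of $-(1-x^2)^{j+1}/(2j+2)$, which vanishes at $x=\pm1$, integration by parts gives
\[
\partial_tJ_j=\int_{-1}^1x(1-x^2)^jf^{(2j+2)}(tx)\,dx=\frac t{2j+2}\int_{-1}^1(1-x^2)^{j+1}f^{(2j+3)}(tx)\,dx=\frac{t\,J_{j+1}}{2j+2}.
\]
As $\partial_tJ_j=2t\,\partial_uJ_j$, this says $J_{j+1}=4(j+1)\,\partial_uJ_j$, so $J_j=G_T^{[j]}$ by induction.

Each factor of $f$ is affine in $y$, so the product rule gives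
\[
f^{(2j+1)}(tx)=\frac{(2j+1)!}{2^{2j+1}}\sum_{\substack{U\subset T\\|U|=2j+1}}\rho_U\prod_{i\in T\setminus U}\Bigl(\frac{1+x}2\,m_i+\frac{1-x}2\,\tilde m_i\Bigr),
\]
where we used $P_i+\frac12\rho_itx=\frac{1+x}2m_i+\frac{1-x}2\tilde m_i$. Expand the product over all splittings $I\sqcup I'=T\setminus U$. With $x=2y-1$ and the beta integral $\int_0^1y^\mu(1-y)^\nu\,dy=\mu!\,\nu!/(\mu+\nu+1)!$,
\[
\int_{-1}^1(1-x^2)^j\Bigl(\frac{1+x}2\Bigr)^{|I|}\Bigl(\frac{1-x}2\Bigr)^{|I'|}dx=2^{2j+1}\,\frac{(|I|+j)!\,(|I'|+j)!}{(|I|+|I'|+2j+1)!},
\]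
and $|I|+|I'|+2j+1=|T|$. This is \eqref{eq:G}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since all $\rho_i\ge0$, every coefficient in \eqref{eq:G} is nonnegative, so each $(G_T^{[j]})^\circ$ is positive. By \eqref{eq:signs} and $d_M\ge0$, the kernel $(\Delta^mK)^\circ$ is positive for $0\le m\le(n-1)/2$. By Proposition~\ref{prop:test}, $\Phi_{n-1}(K)=\sum_kB_k(z)\overline{B_k(w)}$, and the $B_k$ are multi-affine by Lemma~\ref{lem:kernels}(b). Setting $w=z$ in \eqref{eq:EK} gives \eqref{eq:main} with $A_k=B_k/\sqrt n$. Without the normalization $p(0)=1$, build $K$ from $p/p(0)$ and take $A_k=|p(0)|B_k/\sqrt n$.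
\end{proof}

\begin{remark}\label{rem:hyp}
Symmetry and multi-affinity of $p$ enter through Lemma~\ref{lem:lift} in the proof of Proposition~\ref{prop:K}. The absence of zeros enters through $p(0)\neq0$ and $\rho_i\ge0$ only. It cannot be dropped: for $n=1$ and $p=1-az$ we have $K=1-|a|^2$, which is negative when $p$ has a zero in $\mathbb D$. For $n=3$ and $m=1$, formulas \eqref{eq:signs} and \eqref{eq:G} give $\Delta K=\rho_1\rho_2\rho_3+\frac13\sum|a_i-a_j|^2\rho_l$. This is \eqref{eq:lambda}, since $k=\frac13\Phi_2(K)$ has $\lambda=\frac1{12}\Delta K$ by \eqref{eq:swap}.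
\end{remark}

\section{Characterization, uniqueness and perturbation}\label{sec:compl}

Part (a) of Theorem~\ref{thm:compl} uses the following fact about irreducible polynomials.

\begin{lemma}\label{lem:irred}
Let $p\in\mathbb C[z_1,\dots,z_n]$ be irreducible, let $\Omega\subset\mathbb C^n$ be an open set containing a zero $\zeta$ of $p$, and let $g$ be a polynomial that vanishes at every zero of $p$ in $\Omega$. Then $p$ divides $g$.
\end{lemma}

\begin{proof}
Choose a vector $v$ at which the homogeneous part of $p$ of top degree does not vanish, and affine coordinates $(y,\xi)\in\mathbb C^{n-1}\times\mathbb C$ with origin $\zeta$ and $\xi$-axis in the direction $v$. As a polynomial in $\xi$, $p$ then has positive degree and a constant leading coefficient. Suppose that $p$ does not divide $g$. Division with remainder in $\mathbb C[y][\xi]$ shows that $p$ does not divide $g$ in $\mathbb C(y)[\xi]$ either. By Gauss's lemma, an irreducible element of $\mathbb C[y][\xi]$ of positive degree in $\xi$ stays irreducible in $\mathbb C(y)[\xi]$. So $p$ and $g$ are coprime there,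 and clearing denominators gives $\varphi p+\psi g=r$ with polynomials $\varphi,\psi$ and a nonzero polynomial $r=r(y)$. Since the leading coefficient is constant, the roots of $p(y,\cdot)$ depend continuously on $y$, and $0$ is a root for $y=0$. So for all $y$ near $0$ there is a root $\xi$ with $(y,\xi)\in\Omega$, and then $r(y)=0$. Thus $r$ vanishes on an open set, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
If $p$ has no zeros in $\mathbb D^n$, (ii) is Theorem~\ref{thm:main}; if $\tilde p=cp$ with $|c|=1$, take all $S_j=0$. So (iii) implies (ii), and (ii) implies (i) because $1-|z_j|^2>0$ on $\mathbb D^n$.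

Assume (i), and suppose that $p$ has a zero in $\mathbb D^n$; we show that $\tilde p=cp$ with $|c|=1$. Degrees in $z_j$ add under multiplication and $p$ has degree one in $z_j$, so each variable occurs in exactly one irreducible factor of $p$. The factors thus define a partition of $[n]$, and by unique factorization and symmetry every permutation maps blocks to blocks. If a block $B$ had $2\le|B|<n$, then for $i\ne j$ in $B$ and $l\notin B$ the transposition of $j$ and $l$ would map $B$ to a different block containing $i$, which is impossible. So the blocks are singletons, or $p$ is irreducible.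

In the first case $p=\gamma\prod_j(\alpha_j+z_j)$, and all $\alpha_j$ equal one number $\alpha$ by symmetry and unique factorization. A zero in $\mathbb D^n$ forces $|\alpha|<1$, so $|p(0)|=|\gamma||\alpha|^n<|\gamma|=|\tilde p(0)|$, contradicting (i). In the second case (i) shows that $\tilde p$ vanishes at every zero of $p$ in $\mathbb D^n$, so $p$ divides $\tilde p$ by Lemma~\ref{lem:irred}. Since $p$ has degree one and $\tilde p$ degree at most one in each variable, the quotient is a constant $c$. Finally $|c|=1$, because $|\tilde p|=|p|$ on $\mathbb T^n$ and a nonzero polynomial does not vanish identically on $\mathbb T^n$.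
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
By \eqref{eq:EK}, the kernel $k=\frac{|p(0)|^2}n\Phi_{n-1}(K)$, with $K$ built from $p/p(0)$, has the required properties. Let $k_1,k_2$ be two such kernels. By \eqref{eq:bij}, $k_i=\Phi_{n-1}(K_i)$ with $K_i\in\mathcal P_{n-1}$, and by Lemma~\ref{lem:kernels}(a) both satisfy \eqref{eq:ansatz}. Subtracting and using \eqref{eq:tK}, we get $\Phi_n(t(K_1-K_2))=0$. Since $\Phi_n$ is injective, $t(K_1-K_2)=0$, so $K_1=K_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]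
Let $N=n-1$, let $V_N$ be the space of multi-affine polynomials in $N$ variables, and recall that now all $|a_i|<1$. We must show that $\operatorname{span}(\Phi_N(K))=V_N$.

\emph{Step 1: $\operatorname{span}((\Delta^mK)^\circ)$ contains all polynomials of degree at most $\nu=N-2m$, for $0\le m\le N/2$.} The term $r=0$ in \eqref{eq:signs} is $(G_{[n]}^{[m]})^\circ$. Fix $U\subset[n]$ with $|U|=2m+1$. Since $\rho_U>0$, formula \eqref{eq:G} and Lemma~\ref{lem:kernels}(c) show that the span contains all $b_{I,I'}$ with $I\sqcup I'=[n]\setminus U$. Number the elements of $[n]\setminus U$ as $1,\dots,\nu$, and consider $\beta_l=\prod_{i\le l}(1-a_iz)\prod_{l<i\le\nu}(z-\bar a_i)$ for $0\le l\le\nu$. Suppose $\sum c_l\beta_l=0$. At $z=\bar a_\nu$ all $\beta_l$ with $l<\nu$ vanish, and $\beta_\nu(\bar a_\nu)=\prod_i(1-a_i\bar a_\nu)\ne0$ since $|a_i\bar a_\nu|<1$. So $c_\nu=0$. Dividing the remaining relation by $z-\bar a_\nu$ gives a relation of the same form with $\nu-1$ in place of $\nu$, and by induction all $c_l=0$. Thus $\beta_0,\dots,\beta_\nu$ are a basis of the polynomials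 of degree at most $\nu$.

\emph{Step 2.} By Step 1 and Proposition~\ref{prop:test}, $\operatorname{span}(\Phi_N(K))$ contains all products \eqref{eq:prods} in which $\hat f$ is an arbitrary symmetric multi-affine polynomial in the remaining variables. We show by induction on $N$ that these products span $V_N$. For $N\le1$ every element of $V_N$ is symmetric. Let $N\ge2$ and $g\in V_N$. The average of $g$ over all permutations of the variables is a product with $m=0$. The difference between $g$ and this average is a combination of differences $g-g\circ\pi$, and writing $\pi$ as a product of transpositions and telescoping turns each into a sum of differences $h-h\circ(i\,j)$ with $h\in V_N$. If $h=h_0+h_1z_i+h_2z_j+h_3z_iz_j$ with coefficients in the other $N-2$ variables, then $h-h\circ(i\,j)=(z_i-z_j)(h_1-h_2)$, and the induction hypothesis applies to $h_1-h_2$.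
\end{proof}

Stability cannot be weakened to the hypothesis of Theorem~\ref{thm:main} in part (c): for $p=\prod_j(1-z_j)$ we have $\tilde p=(-1)^np$, so $E_p=0$ and $k=0$. When $p$ is stable, part (c) says that the coefficient matrix of $k$, indexed by the $2^{n-1}$ multi-affine monomials, has full range, that is, it is positive definite. This leaves room for perturbation.

\begin{proof}[Proof of Corollary~\ref{cor:nearby}]
Write $p=\sum_lp_le_l$ and choose $l\ge1$ with $p_l\ne0$. Let $p'$ be multi-affine and close to $p$. All multi-affine monomials of degree $l$ have nonzero coefficients in $p'$, so $p'$ has degree one in each variable, and its reflection is close to $\tilde p$. Since $|p|$ has a positive minimum on the compact set $\overline{\mathbb D}^n$, $p'$ is stable. The kernel $E_{p'}-E_p$ satisfies the hypotheses of Lemma~\ref{lem:division} and has small coefficients, so $E_{p'}-E_p=\sum_j(1-z_j\bar w_j)H_j$, where $H_j$ is a Hermitian multi-affine kernel in the variables $z_{\hat\jmath},\bar w_{\hat\jmath}$, with small coefficients because it depends linearly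 on $E_{p'}-E_p$. With $k$ as in Theorem~\ref{thm:compl}(b),
\[
E_{p'}(z,\bar w)=\sum_{j=1}^n(1-z_j\bar w_j)\,\bigl(k(z_{\hat\jmath},\bar w_{\hat\jmath})+H_j\bigr).
\]
A positive definite matrix plus a sufficiently small Hermitian matrix is positive definite, so each kernel in parentheses is positive by Lemma~\ref{lem:kernels}(b). Setting $w=z$ gives \eqref{eq:agler} for $p'$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Knese} Greg Knese, \emph{Stable symmetric polynomials and the Schur-Agler class}, arXiv:1008.4560 (2010).
\end{thebibliography}
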